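\title{A minimal nonpolynomially convex Cantor set in $\mathbb{C}^3$}

\begin{abstract}
We construct a Cantor set $K\subset\mathbb{C}^3$ that is not polynomially convex, and not even rationally convex, although every proper closed subset of $K$ is polynomially convex. The polynomial hull of $K$ is a topological $2$-sphere: it is the image of the Riemann sphere under an injective continuous map that is holomorphic off a Cantor set, and this map can be chosen uniformly close to any given continuous map of the sphere into $\mathbb{C}^3$. The main tool is a perturbation theorem for maps of the sphere into $\mathbb{C}^3$. It is proved with a theta function whose zero set covers a hyperplane section of a three-dimensional complex torus, so that the Lefschetz theorem applies. We also show that a hull of this kind cannot occur in $\mathbb{C}^2$.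
\end{abstract}

\section{The question and the results}\label{sec:intro}

Let $X\subset\mathbb{C}^N$ be compact. The \emph{polynomial hull} of $X$ is
\[
\widehat X=\{z\in\mathbb{C}^N:\ |p(z)|\le\max_X|p|\ \text{ for every polynomial } p\},
\]
and the \emph{rational hull} of $X$ is the set of $z\in\mathbb{C}^N$ such that $p(z)\in p(X)$ for every polynomial $p$. The set $X$ is \emph{polynomially convex}, respectively \emph{rationally convex}, if it equals the corresponding hull. The polynomial hull collects the points at which polynomials are controlled by their size on $X$. Applying the second definition to $p-p(z)$, one sees that the rational hull collects the points $z$ such that every algebraic hypersurface through $z$ meets $X$. If $p(z)\in p(X)$ then $|p(z)|\le\max_X|p|$, so the rational hull lies in $\widehat X$, and a set that is not rationally convex is not polynomially convex either. In $\mathbb{C}$ both notions are elementary: every compact set is rationally convex (take $p(z)=z$), and $\widehat X$ is the union of $X$ with the bounded components of $\mathbb{C}\setminus X$, by the maximum principle and Runge's theorem.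

Call a compact set $K\subset\mathbb{C}^N$ \emph{minimal} if $K$ is not polynomially convex but every proper closed subset of $K$ is. The unit circle in $\mathbb{C}$ is minimal: its hull is the disk, and a proper closed subset of the circle has connected complement. A \emph{Cantor set} is a space homeomorphic to the middle-thirds Cantor set.

\medskip
\noindent\textbf{Question.} \emph{Is there, for some $N\ge1$, a minimal Cantor set in $\mathbb{C}^N$? Is there one that is not even rationally convex?}
\medskip

The question is posed in \cite{Izzo}, where it is left unanswered for subsets of a finite-dimensional $\mathbb{C}^N$.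

Zorn's lemma does not produce minimal sets. For a decreasing family of nonempty compact sets $Y_\alpha$ one has $\max_{\bigcap Y_\alpha}|p|=\inf_\alpha\max_{Y_\alpha}|p|$, so if $w\in\widehat X\setminus X$ is fixed, then $X$ contains a closed subset that is minimal among those with $w$ in their hull. But a proper subset of it may still have other points in its hull, and the failure of polynomial convexity itself does not pass to decreasing intersections: the sets $Y_n=\{0\}\cup\bigcup_{k\ge n}\{|z-2^{-k}|=2^{-k-2}\}$ decrease to a point.

There is some reason to expect a negative answer. The circle is minimal because of a winding number, which disappears when any arc is removed. A Cantor set carries no such invariant, since every zero-free continuous function on it has a continuous logarithm, and in $\mathbb{C}$ a Cantor set is always polynomially convex. Moreover a minimal Cantor set $K$ splits as $Y\sqcup Y'$ with $Y,Y'$ closed and $Y'$ as small as we like and placed where we like. Both pieces must be polynomially convex, and adding a single point to a polynomially convex set never destroys polynomial convexity (Lemma~\ref{lem:point}). Nevertheless the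 answer to both parts of the question is yes.

We write $S^2=\mathbb{C}\cup\{\infty\}$ for the Riemann sphere, $P(X)$ for the uniform closure of the polynomials in $C(X)$, and $\|\cdot\|$ for the supremum norm, with the Euclidean norm in the target.

\begin{theorem}\label{thm:main}
There is a Cantor set $K\subset\mathbb{C}^3$ with the following properties.
\begin{enumerate}
\item[(1)] $K$ is not polynomially convex; its rational hull equals $\widehat K\ne K$, so $K$ is not rationally convex.
\item[(2)] Every proper closed subset $Y\subset K$ is polynomially convex, and $P(Y)=C(Y)$.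
\item[(3)] $\widehat K$ is a topological $2$-sphere. More precisely, there are a Cantor set $E\subset\mathbb{C}$ and an injective continuous map $F:S^2\to\mathbb{C}^3$, holomorphic on $S^2\setminus E$, with $K=F(E)$ and $\widehat K=F(S^2)$.
\end{enumerate}
Moreover, given $\Phi_0\in C(S^2,\mathbb{C}^3)$ and $\varepsilon>0$, one can choose $F$ with $\|F-\Phi_0\|<\varepsilon$.
\end{theorem}

\begin{corollary}\label{cor:N}
For every $N\ge3$ there is a Cantor set in $\mathbb{C}^N$ with properties \textup{(1)} and \textup{(2)}.
\end{corollary}

\begin{proof}
Let $Y\subset\mathbb{C}^3$ be compact. The coordinates $z_4,\dots,z_N$ vanish on $Y\times\{0\}$, so both hulls of $Y\times\{0\}$ lie in $\mathbb{C}^3\times\{0\}$. The restrictions to $\mathbb{C}^3\times\{0\}$ of polynomials on $\mathbb{C}^N$ are the polynomials on $\mathbb{C}^3$. Hence the two hulls and the algebra $P$ are the same for $Y\times\{0\}$ as for $Y$, and $K\times\{0\}$ has the required properties.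
\end{proof}

The next proposition is not needed for Theorem~\ref{thm:main}. It describes the lower dimensions and minimal Cantor sets in general.

\begin{proposition}\label{prop:compl}
\begin{enumerate}
\item[(a)] There is no minimal Cantor set in $\mathbb{C}$.
\item[(b)] If $K\subset\mathbb{C}^2$ is compact and totally disconnected, then $\widehat K\setminus K$ is not a nonempty analytic subvariety of $\mathbb{C}^2\setminus K$ of pure dimension one, and $\widehat K$ is not homeomorphic to $S^2$. Hence $N=3$ is the smallest dimension for sets with a hull as in Theorem~\textup{\ref{thm:main}(3)}.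
\item[(c)] A Cantor set $K\subset\mathbb{C}^N$ is minimal if and only if $P(K)\ne C(K)$ and $P(Y)=C(Y)$ for all proper closed $Y\subset K$. In this case $\widehat K$ is connected.
\end{enumerate}
\end{proposition}

We do not settle whether a minimal Cantor set of some other kind exists in $\mathbb{C}^2$.

\subsection*{Plan of the proof}
The hull comes from the maximum principle. If $E\subset\mathbb{C}$ is compact and totally disconnected and $F$ is continuous on $S^2$ and holomorphic off $E$, then $F(S^2)$ lies in the hull of $F(E)$. Nonconstant functions of this kind exist: if $E$ has positive area, $z\mapsto\int_E(z-\xi)^{-1}\,dA(\xi)$ is continuous on $S^2$, holomorphic off $E$, and asymptotic to $\operatorname{area}(E)/z$ at $\infty$. The work lies in controlling the hulls of all closed subsets of $F(E)$ at once. Section~\ref{sec:criterion} reduces this to two properties of $F$: the sphere $F(S^2)$ is polynomially convex, and every small piece of $E$ carries a polynomial in $F$ that is large somewhere on the piece and small away from it. The map $F$ is a uniform limit of maps $F_n$ that are holomorphic off finitely many small squares and are so wild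 inside the squares that polynomials in $F_n$ approximate every continuous function vanishing off the squares. Section~\ref{sec:model} shows what this property gives and, in a one-variable model, how a small perturbation produces it. Sections~\ref{sec:theta} and~\ref{sec:perturb} carry this out in $\mathbb{C}^3$, Section~\ref{sec:construction} builds the sequence $F_n$, and Section~\ref{sec:compl} proves Proposition~\ref{prop:compl}.

\section{Hulls of totally disconnected sets}\label{sec:prelim}

The maximum of $|p|$ over the empty set is $0$ by convention, so the empty set is polynomially convex. For compact $Y$, the hull $\widehat Y$ is compact and polynomially convex, and $Y\subset Y'$ implies $\widehat Y\subset\widehat{Y'}$. The inequality $|p(z)|\le\max_Y|p|$, $z\in\widehat Y$, also holds for entire $p$, because Taylor polynomials converge uniformly on compact sets. If $w\notin\widehat Y$, then scaling a polynomial $p$ with $|p(w)|>\max_Y|p|$ and raising it to a power makes it as large at $w$ and as small on $Y$ as we wish. We use the following standard theorems.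

\begin{description}
\item[Runge's theorem.] Let $Y\subset S^2$ be compact and let $\mathcal P\subset S^2\setminus Y$ meet every component of $S^2\setminus Y$. Every function holomorphic near $Y$ is a uniform limit on $Y$ of rational functions with poles in $\mathcal P$. In particular a compact set $Y\subset\mathbb{C}$ with connected complement is polynomially convex: if $w\notin Y$ and the polynomial $q$ is close to $1/(z-w)$ on $Y$, then $1-(z-w)q$ equals $1$ at $w$ and is small on $Y$.
\item[Oka--Weil theorem.] If $Y\subset\mathbb{C}^N$ is compact and polynomially convex, every function holomorphic near $Y$ is a uniform limit on $Y$ of polynomials.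
\item[Rossi's local maximum principle.] Let $Y\subset\mathbb{C}^N$ be compact, and let $V\subset\widehat Y\setminus Y$ be relatively open in $\widehat Y$ with nonempty relative boundary $bV$. Then $|p|\le\max_{bV}|p|$ on $V$ for all polynomials $p$.
\item[Clopen partitions.] A compact totally disconnected metric space is, for every $\delta>0$, a finite disjoint union of clopen (closed and open) sets of diameter less than $\delta$. A nonempty compact metrizable space that is totally disconnected and has no isolated point is a Cantor set.
\end{description}

\begin{lemma}\label{lem:clopen}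
Let $Y\subset\mathbb{C}^N$ be compact and let $\widehat Y=A\sqcup A'$ with $A$ and $A'$ compact. Then $A\subset\widehat{Y\cap A}$. In particular, if $A\ne\emptyset$ then $A$ meets $Y$.
\end{lemma}

\begin{proof}
The function equal to $1$ near $A$ and to $0$ near $A'$ is holomorphic near the polynomially convex set $\widehat Y$. By Oka--Weil it is the uniform limit on $\widehat Y$ of polynomials $q_k$. For $w\in A$ and a polynomial $p$, let $k\to\infty$ in $|(pq_k)(w)|\le\max_Y|pq_k|$. The result is $|p(w)|\le\max_{Y\cap A}|p|$.
\end{proof}

\begin{lemma}\label{lem:td}
For a compact totally disconnected set $Y\subset\mathbb{C}^N$ the following are equivalent: \textup{(i)} $Y$ is polynomially convex; \textup{(ii)} $P(Y)=C(Y)$; \textup{(iii)} $\widehat Y$ is totally disconnected.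
\end{lemma}

\begin{proof}
(i)$\Rightarrow$(ii). The characteristic function of a clopen subset of $Y$ extends to a locally constant, hence holomorphic, function near $Y$, so it lies in $P(Y)$ by Oka--Weil. These functions span a dense subspace of $C(Y)$, because a continuous function is nearly constant on each piece of a fine clopen partition.

(ii)$\Rightarrow$(i). Let $w\notin Y$ and let $q_j$ be polynomials close to $\overline{(z_j-w_j)}/|z-w|^2$ on $Y$. Then $1-\sum_j(z_j-w_j)q_j$ equals $1$ at $w$ and is small on $Y$, so $w\notin\widehat Y$.

(i)$\Rightarrow$(iii) is immediate. (iii)$\Rightarrow$(i). If $w\in\widehat Y\setminus Y$, a clopen partition of $\widehat Y$ into sets of diameter less than $\operatorname{dist}(w,Y)$ contains a piece $A\ni w$ that misses $Y$. This contradicts Lemma~\ref{lem:clopen}.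
\end{proof}

\begin{lemma}\label{lem:point}
If $Y\subset\mathbb{C}^N$ is compact and polynomially convex and $b\notin Y$, then $Y\cup\{b\}$ is polynomially convex.
\end{lemma}

\begin{proof}
Let $w\notin Y\cup\{b\}$. Take polynomials $q$ and $q'$ with $q(w)=q'(w)=1$, $|q|\le\frac12$ on $Y$ and $q'(b)=0$. For large $k$ the polynomial $q^kq'$ equals $1$ at $w$ and has modulus less than $1$ on $Y\cup\{b\}$.
\end{proof}

\begin{lemma}\label{lem:plane}
A compact totally disconnected set $Y\subset\mathbb{C}$ has connected complement in $\mathbb{C}$.
\end{lemma}

\begin{proof}
Otherwise $\mathbb{C}\setminus Y$ has a bounded component $U$. Then $\partial U\subset Y$; fix $w\in U$. Partition $Y$ into clopen pieces of diameter less than $\operatorname{dist}(w,Y)$. Each piece lies in an open disk that does not contain $w$, so $z-w$ has a continuous logarithm on each piece, hence on $Y$. By Tietze's theorem this logarithm extends to a continuous function $g$ on $\mathbb{C}$. Let $f=e^g$ on $\overline U$ and $f=z-w$ on $\mathbb{C}\setminus U$. The two closed sets meet in $\partial U\subset Y$, where the definitions agree, so $f$ is continuous; and $f$ has no zero in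 $\mathbb{C}$. Hence $f$ has winding number $0$ about the origin along every circle. Along a large circle $f=z-w$ has winding number $1$, a contradiction.
\end{proof}

\section{A criterion for minimality}\label{sec:criterion}

By a \emph{union of squares} we mean a finite, nonempty, disjoint union of closed squares in $\mathbb{C}$; its components are called its squares. Diameters and distances in $\mathbb{C}$ are Euclidean.

\begin{proposition}\label{prop:criterion}
For $n\ge1$ let $L_n$ be a union of squares of diameter less than $1/n$, with $L_{n+1}\subset\operatorname{int}L_n$. Put $E=\bigcap_nL_n$ and $\Omega=S^2\setminus E$. Let $F\in C(S^2,\mathbb{C}^3)$, $X=F(S^2)$, $K=F(E)$, and assume: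
\begin{enumerate}
\item[(H1)] $F$ is injective, and holomorphic on $\Omega$;
\item[(H2)] $X$ is polynomially convex;
\item[(H3)] for every $n$ and every square $\ell$ of $L_n$ there is a polynomial $p$ with $|p\circ F|<\frac13$ on $S^2\setminus\ell$ and $|p\circ F|>\frac23$ at some point.
\end{enumerate}
Then $E$ and $K$ are Cantor sets, the polynomial hull and the rational hull of $K$ both equal $X\ne K$, and every proper closed subset $Y\subset K$ is polynomially convex with $P(Y)=C(Y)$.
\end{proposition}

\begin{proof}
The set $E$ is compact and nonempty. A connected subset of $E$ lies in one square of $L_n$ for each $n$, so it has diameter $0$; thus $E$ is totally disconnected. Therefore $E$ has no interior, that is, $\Omega$ is dense in $S^2$, and $\Omega$ is connected by Lemma~\ref{lem:plane}. By (H1), $F$ is a homeomorphism of $S^2$ onto $X$.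

\emph{The polynomial hull of $K$.} Let $p$ be a polynomial. If $|p\circ F|$ attains its maximum over $S^2$ at a point of $\Omega$, then $p\circ F$ is constant on the connected set $\Omega$, hence on $S^2$ by density. In any case the maximum is attained on $E$. So $X\subset\widehat K$, and $\widehat K\subset\widehat X=X$ by (H2). Since $X$ is connected and $K$ is totally disconnected, $X\ne K$.

\emph{The rational hull of $K$.} It is contained in $\widehat K=X$, so it suffices to prove $p(X)=p(K)$ for every polynomial $p$. Let $c\notin p(K)$; we show that $f=p\circ F-c$ has no zero on $S^2$. Let $2m=\min_E|f|>0$. The compact sets $L_n$ decrease to $E$, so $L_n\subset\{|f|>m\}$ for large $n$. By uniform continuity we can take $n$ so large that, in addition, $f$ oscillates by less than $m$ on each square $\ell$ of $L_n$. Then $f(\ell)$ lies in an open disk that misses $0$, and $f$ has winding number $0$ about the origin along $\partial\ell$. Since $E\subset L_{n+1}\subset\operatorname{int}L_n$, the function $f$ is holomorphic near $S^2\setminus\operatorname{int}L_n$, and it is zero-free on $\partial L_n$. The boundary of the region $S^2\setminus L_n$ consists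 of the curves $\partial\ell$ run clockwise, so by the argument principle the number of zeros of $f$ in this region is $-\sum_\ell\frac1{2\pi i}\oint_{\partial\ell}df/f=0$. There are no zeros in $L_n$ either.

\emph{Proper closed subsets.} Let $Y=F(E_*)$ with $E_*\subsetneq E$ closed; we may assume $E_*\ne\emptyset$. By (H2), $\widehat Y\subset X$, so $\widehat Y=F(G)$ for a compact set $G$ with $E_*\subset G\subset S^2$, and $F:G\to\widehat Y$ is a homeomorphism. The hull is thus trapped on a surface, and on the holomorphic part of that surface the local maximum principle leaves it no room to stop. To make this precise let $Z=\{x\in\Omega:dF(x)=0\}$. As $F$ is not constant on the connected set $\Omega$, the set $Z$ is closed and discrete in $\Omega$, and $\Omega\setminus Z$ is connected and dense in $S^2$.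

We claim that $G\cap(\Omega\setminus Z)$ is open. Let $x_0$ be a point of it and choose $j$ with $dF_j(x_0)\ne0$. Then $F_j$ maps a neighborhood $U\subset\Omega$ of $x_0$ biholomorphically onto a disk $\{|\xi-\xi_0|<\rho_0\}$, where $\xi_0=F_j(x_0)$. For $0<\rho<\rho_0$ let $D_\rho$ and $C_\rho$ be the sets of $x\in U$ with $|F_j(x)-\xi_0|<\rho$ and $|F_j(x)-\xi_0|=\rho$. The set $V=F(G\cap D_\rho)$ is relatively open in $\widehat Y$, contains $F(x_0)$, is disjoint from $Y$ because $F$ is injective and $D_\rho\subset\Omega$, and has relative boundary $bV\subset F(G\cap C_\rho)$. If $bV$ were empty, $V$ would be a nonempty clopen subset of $\widehat Y$ missing $Y$, against Lemma~\ref{lem:clopen}. So the local maximum principle applies. For polynomials in the single coordinate $w_j$ it says that $\xi_0$ lies in the polynomial hull in $\mathbb{C}$ of $F_j(G\cap C_\rho)$, a closed subset of the circle $|\xi-\xi_0|=\rho$. A proper closed subset of a circle has connected complement, so it is polynomially convex and its hull misses the center. Hence $C_\rho\subset G$ for all $\rho<\rho_0$, so $U\subset G$, which proves the claim.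

The set $G\cap(\Omega\setminus Z)$ is also closed in the connected space $\Omega\setminus Z$. So it is everything or empty.

Suppose first that $G\supset\Omega\setminus Z$. Then $G=S^2$ by density, that is, $\max_{S^2}|p\circ F|=\max_{E_*}|p\circ F|$ for all polynomials $p$. Pick $x\in E\setminus E_*$ and $n$ with $1/n<\operatorname{dist}(x,E_*)$. The square $\ell$ of $L_n$ that contains $x$ has diameter less than $1/n$, so it misses $E_*$. The polynomial $p$ of (H3) has $|p\circ F|<\frac13$ on $E_*$ and $|p\circ F|>\frac23$ somewhere, a contradiction.

So $G\cap\Omega\subset Z$. Each point of $G\cap\Omega$ is then isolated in $G$, so a connected subset of $G$ with more than one point lies in $E$, which is impossible. Thus $G$ and $\widehat Y$ are totally disconnected, and Lemma~\ref{lem:td} shows that $Y$ is polynomially convex and $P(Y)=C(Y)$.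

\emph{$K$ and $E$ are Cantor sets.} It remains to exclude isolated points. If $b$ were isolated in $K$, then $K\setminus\{b\}$ would be a proper closed subset, hence polynomially convex, and $K$ would be polynomially convex by Lemma~\ref{lem:point}. Finally $E$ is homeomorphic to $K$.
\end{proof}

\begin{remark}\label{rem:H3}
Hypothesis (H3) is used only to exclude the case $G=S^2$, and some hypothesis of this kind is needed there. It says that every part of $E$ is indispensable. If, for instance, $F$ were holomorphic off a nonempty proper closed subset $E_*$ of $E$, then the maximum principle on $S^2\setminus E_*$, which is connected because it lies between $\Omega$ and its closure, would give $X\subset\widehat{F(E_*)}$.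
\end{remark}

\section{Good pairs and a one-variable model}\label{sec:model}

For $h\in C(S^2,\mathbb{C}^3)$ let $[h]$ be the uniform closure in $C(S^2)$ of $\{p\circ h:p\text{ a polynomial}\}$. It is a closed subalgebra, and it contains $p\circ h$ for every entire $p$. For a union of squares $\Sigma$ put
\[
\Gamma=S^2\setminus\operatorname{int}\Sigma,\qquad I(\Sigma)=\{\varphi\in C(S^2):\ \varphi=0\text{ on }\Gamma\}.
\]
We want a map that is holomorphic off $\Sigma$ and satisfies versions of (H1)--(H3). On $\Gamma$ the map can be taken rational, and classical tools apply. Inside $\Sigma$ nothing is prescribed, and we ask for as much as possible: $I(\Sigma)\subset[h]$. A bump function supported in one square is then nearly a polynomial in $h$, which is (H3) at the scale of $\Sigma$. The other two properties pass from $\Gamma$ to $S^2$.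

\begin{lemma}\label{lem:buys}
Let $h\in C(S^2,\mathbb{C}^3)$ satisfy $I(\Sigma)\subset[h]$. If $h(\Gamma)$ is polynomially convex, so is $h(S^2)$. If $h$ is injective on $\Gamma$, it is injective on $S^2$.
\end{lemma}

\begin{proof}
Write $I=I(\Sigma)$. Let $w\in\widehat{h(S^2)}$. Since $|p(w)|\le\|p\circ h\|$, the rule $p\circ h\mapsto p(w)$ is well defined and extends to a multiplicative linear functional $\chi$ of norm one on $[h]$. The ideal $I$ of $C(S^2)$ is the algebra $C_0(\operatorname{int}\Sigma)$ of continuous functions vanishing at infinity on a locally compact space, and a nonzero multiplicative linear functional on such an algebra is evaluation at a point.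

If $\chi|_I\ne0$, let $\chi|_I$ be evaluation at $x\in\operatorname{int}\Sigma$ and take $\varphi\in I$ with $\varphi(x)=1$. For $f\in[h]$ we have $f\varphi\in I$, so $\chi(f)=\chi(f)\chi(\varphi)=\chi(f\varphi)=f(x)$. With $f$ the components of $h$ this gives $w=h(x)$.

If $\chi|_I=0$, let $p$ be a polynomial. By Tietze's theorem there is $g\in C(S^2)$ with $g=p\circ h$ on $\Gamma$ and $\|g\|=\max_\Gamma|p\circ h|$. Then $p\circ h-g\in I$, so $g\in[h]$ and $|p(w)|=|\chi(g)|\le\max_{h(\Gamma)}|p|$. Hence $w\in\widehat{h(\Gamma)}=h(\Gamma)$.

For injectivity let $x\in\operatorname{int}\Sigma$ and $y\ne x$. Some $\varphi\in I$ has $\varphi(x)=1$ and $\varphi(y)=0$, and a polynomial $p$ with $\|p\circ h-\varphi\|<\frac12$ takes different values at $h(x)$ and $h(y)$. Pairs of points of $\Gamma$ are covered by the hypothesis.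
\end{proof}

\begin{definition}\label{def:good}
A \emph{good pair} $(\Sigma,h)$ consists of a union of squares $\Sigma$ and an injective map $h\in C(S^2,\mathbb{C}^3)$, holomorphic on $S^2\setminus\Sigma$, such that $h(S^2)$ is polynomially convex and $I(\Sigma)\subset[h]$.
\end{definition}

The heart of the matter is to obtain $I(\Sigma)\subset[h]$ by a small change of $h$ inside $\Sigma$. Given $\psi\in I(\Sigma)$, we look for $h'$ near $h$ and an entire $p$ with $p\circ h'\approx\psi$; in particular $p$ must be small on $h(\Gamma)$. We choose $p$ first, as a rapidly oscillating function, and then fit $h'$ to it. The following example shows the mechanism with a zero-dimensional space in place of the squares and a disk in place of $h(\Gamma)$.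

\begin{example}\label{ex:model}
Let $T$ be a compact totally disconnected metric space, $h:T\to[3,4]$ and $\psi:T\to\mathbb{C}$ continuous, and $\varepsilon>0$. We find a continuous $h':T\to\mathbb{C}$ and an entire $p$ with $\|h'-h\|<\varepsilon$, $p\circ h'=\psi$, and $|p|<\varepsilon$ on $\{|z|\le\frac12\}$. (If $h$ is constant and $\psi$ is not, then $h'=h$ is impossible.) Take
\[
p(z)=z^M\sin(Mz),\qquad M\ge3\ \text{a large integer}.
\]

\emph{Damping.} For $|z|\le\frac12$ we have $|p(z)|\le2^{-M}e^{M/2}$, which tends to $0$ because $\sqrt e<2$.

\emph{Pushing onto the zeros.} Partition $T$ into clopen pieces on which $h$ oscillates by less than $1/M$. On each piece let $h_0$ be constant, equal to a multiple of $\pi/M$ nearest to some value of $h$ on the piece. Then $h_0$ is continuous, $\|h_0-h\|<3/M$, $h_0\ge2$ and $p\circ h_0=0$.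

\emph{Solving $p=\psi$.} Let $x\ge2$ be a multiple of $\pi/M$. Then $p'(x)=\pm Mx^M$ and
\[
p(x+t)=p'(x)\,t\,\Bigl(1+\frac tx\Bigr)^M\frac{\sin(Mt)}{Mt}.
\]
For $|t|\le\frac1{4M}$ the third factor differs from $1$ by at most $e^{1/8}-1<\frac17$, and the power series shows that the fourth differs from $1$ by at most $\frac1{90}$. So $|p(x+t)-p'(x)t|\le\frac12|p'(x)t|$. On the circle $|t|=\frac1{4M}$ we have $|p'(x)t|\ge2^M/4>4\|\psi\|$ for large $M$. By Rouch\'e's theorem, for each $c$ with $|c|\le\|\psi\|$ the equation $p(x+t)=c$ has exactly one solution in $|t|<\frac1{4M}$, namely $\frac1{2\pi i}\oint_{|s|=1/4M}\frac{s\,p'(x+s)}{p(x+s)-c}\,ds$, which is continuous in $c$. For $y\in T$ let $t(y)$ be the solution with $x=h_0(y)$ and $c=\psi(y)$, and put $h'=h_0+t$. Then $p\circ h'=\psi$ and $\|h'-h\|<4/M$.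
\end{example}

Three things change when $T$ is replaced by a region in the plane and $h$ takes values in $\mathbb{C}^3$.

First, a continuous map of a connected set into a discrete set is constant, so already for an arc the pushing step fails in $\mathbb{C}$. In $\mathbb{C}^3$ the zero set $W$ of an entire function $\theta$ is a hypersurface, and we need one onto which every two-dimensional complex can be pushed with bounded displacement. Then $\theta(Mz)$ allows displacement $O(1/M)$.

Second, $h$ may take any values, so $W$ has to come within bounded distance of every point. This forces fast growth. In one variable, if $f(0)\ne0$ and the zeros of $f$ come within bounded distance of every point, then $f$ has at least $ct^2$ zeros in $|z|\le t$ for large $t$, and Jensen's formula gives $\log\max_{|z|=\rho}|f|\ge c'\rho^2$ for large $\rho$. So we expect the size $e^{a|z|^2}$ for $\theta$ and $e^{aM^2|z|^2}$ for $\theta(Mz)$, and the damping factor must carry an exponent of order $M^2$. The Rouch\'e step needs a lower bound for the gradient on $W$ of the same order as the upper bound for $\theta$. Quasi-periodic functions with respect to a lattice have both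 bounds.

Third, between the region where the damping factor makes $p$ small and the support of $\psi$ there is a region where $p\circ h'$ has to be small and the damping does not help. We push onto $W$ wherever the damping is not effective, and let the push fade out where it is. For this we need the whole homotopy from $h$ to a map into $W$, with a bound on its track.

\section{A theta function on $\mathbb{C}^3$}\label{sec:theta}

Put $a=3\pi/2$ and $\nabla\theta=(\partial\theta/\partial z_1,\partial\theta/\partial z_2,\partial\theta/\partial z_3)$.

\begin{proposition}\label{prop:theta}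
There are an entire function $\theta$ on $\mathbb{C}^3$, with zero set $W$, and constants $N_0,c_1,C_0>0$ such that:
\begin{enumerate}
\item[(T1)] $|\theta(z)|\le N_0e^{a|z|^2}$ for $z\in\mathbb{C}^3$;
\item[(T2)] $|\nabla\theta(w)|\ge c_1e^{a|w|^2}$ for $w\in W$;
\item[(T3)] for every finite simplicial complex $B$ of dimension at most $2$, every continuous $h:B\to\mathbb{C}^3$ and every $M>0$ there is a homotopy $H:B\times[0,1]\to\mathbb{C}^3$ with $H_0=h$, $\theta(MH_1)=0$, and $|H_t-h|\le C_0/M$ for all $t$.
\end{enumerate}
\end{proposition}

\subsection*{The function}
Let $\sigma$, $\zeta=\sigma'/\sigma$ and $\wp=-\zeta'$ be the Weierstrass functions of the lattice $\mathbb{Z}[i]$. Recall that $\sigma$ is entire with simple zeros exactly at the lattice points, that $\zeta(z+\lambda)=\zeta(z)+\eta(\lambda)$ with $\eta$ additive on $\mathbb{Z}[i]$, and that $\sigma(z+\lambda)=\pm e^{\eta(\lambda)(z+\lambda/2)}\sigma(z)$. Since the lattice is invariant under multiplication by $i$, we have $\zeta(iz)=-i\zeta(z)$, hence $\eta(i)=\zeta(iz+i)-\zeta(iz)=-i\eta(1)$. Legendre's relation $i\eta(1)-\eta(i)=2\pi i$ then gives $\eta(1)=\pi$ and $\eta(i)=-\pi i$, so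 $\eta(\lambda)=\pi\bar\lambda$ for all $\lambda\in\mathbb{Z}[i]$.

Let $V_1$ be the span of the entire functions $\sigma^3$, $\sigma^3\wp$, $\sigma^3\wp'$. As $\wp$ and $\wp'$ are periodic, all $f\in V_1$ satisfy $f(z+\lambda)=\pm e^{3\pi\bar\lambda(z+\lambda/2)}f(z)$, with a sign depending only on $\lambda$. The three functions have no common zero, and $z\mapsto[\sigma^3:\sigma^3\wp:\sigma^3\wp']$ is the classical embedding of $\mathbb{C}/\mathbb{Z}[i]$ in $\mathbb{P}^2$ as a smooth cubic; this is the reason for taking the cube of $\sigma$. (In other words, $V_1$ is the space of sections of a line bundle of degree $3$, which is very ample.)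

Let $\Lambda=\mathbb{Z}[i]^3$ and $A=\mathbb{C}^3/\Lambda$, and let $V_3$ be the span of the products $f_1(z_1)f_2(z_2)f_3(z_3)$ with $f_j\in V_1$. The $27$ products of basis functions define the composition of the product of the three cubic embeddings with the Segre embedding $\mathbb{P}^2\times\mathbb{P}^2\times\mathbb{P}^2\to\mathbb{P}^{26}$. So $A$ is a smooth connected projective variety of dimension $3$ in $\mathbb{P}^{26}$, and the nonzero elements of $V_3$ are the pullbacks of linear forms. If $\theta$ corresponds to the hyperplane $\Pi$, then $W=\{\theta=0\}$ is the preimage in $\mathbb{C}^3$ of the hyperplane section $\overline W=A\cap\Pi$. Near a point of $W$, $\theta$ is a zero-free function times the affine equation of $\Pi$ restricted to $A$; hence $\nabla\theta$ vanishes at the point exactly when $\Pi$ is tangent to $A$ there. By Bertini's theorem a general hyperplane is nowhere tangent to $A$. (The hyperplanes tangent at a given point form a $\mathbb{P}^{22}$, so all tangent hyperplanes form a family of dimension at most $25<26$.) Fix such a $\theta$. Then $\nabla\theta\ne0$ on $W$, and $\overline W=W/\Lambda$ is compact, smooth, and nonempty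 because a hyperplane meets every projective variety of positive dimension.

\begin{proof}[Proof of \textup{(T1)} and \textup{(T2)}]
For $\lambda\in\Lambda$ we have $\theta(z+\lambda)=e_\lambda(z)\theta(z)$, where $e_\lambda(z)=\pm\exp\bigl(3\pi\sum_j\bar\lambda_j(z_j+\lambda_j/2)\bigr)$. Since $|z+\lambda|^2=|z|^2+2\operatorname{Re}\sum_j\bar\lambda_jz_j+|\lambda|^2$,
\[
|e_\lambda(z)|=e^{a|z+\lambda|^2-a|z|^2}.
\]
So $|\theta(z)|e^{-a|z|^2}$ is continuous and $\Lambda$-periodic, hence bounded, which is (T1). Differentiating the functional equation at $w\in W$, where $\theta(w)=0$, gives $\nabla\theta(w+\lambda)=e_\lambda(w)\nabla\theta(w)$. So $|\nabla\theta(w)|e^{-a|w|^2}$ is a positive continuous $\Lambda$-periodic function on $W$, and it has a positive minimum because $\overline W$ is compact. This is (T2).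
\end{proof}

\subsection*{Pushing onto the zero set}
For a pair of spaces $(Y,Y')$ and $y\in Y'$, the condition $\pi_r(Y,Y',y)=0$ means, for $r\ge1$, that every map of the $r$-ball into $Y$ that sends the boundary sphere into $Y'$ and a base point on it to $y$ is homotopic, relative to the boundary, to a map into $Y'$; for $r=0$ it means that every point of $Y$ can be joined to $Y'$ by a path. We use three facts.

\begin{description}
\item[Lefschetz theorem \textup{\cite[\S7]{Milnor}}.] If $A\subset\mathbb{P}^n$ is a smooth connected projective variety of dimension $k$ and $\overline W$ is a hyperplane section, then $\pi_r(A,\overline W)=0$ for $r<k$.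
\item[Compression lemma \textup{\cite[Lemma 4.6]{Hatcher}}.] Let $T$ be a CW complex and $(Y,Y')$ a pair with $Y'\ne\emptyset$. If $\pi_r(Y,Y',y)=0$ for all $y\in Y'$ and all $r$ for which $T$ has $r$-cells, then every map $T\to Y$ is homotopic to a map into $Y'$.
\item[Simplicial approximation.] Let $h$ be a continuous map between finite simplicial complexes. There is a map $h_1$, simplicial on a subdivision of the domain, such that for each $x$ the point $h_1(x)$ lies in the smallest closed simplex containing $h(x)$.
\end{description}

The first two facts deform any map of a $2$-complex into $\overline W$, but with no bound on the displacement. To get a bound independent of $B$ and $h$, we apply them only once, to the $2$-skeleton of the compact torus $A$, and let every $h$ factor through that skeleton.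

\begin{proof}[Proof of \textup{(T3)}]
It suffices to treat $M=1$: apply that case to $Mh$ and divide the homotopy by $M$. Identify $\mathbb{C}^3$ with $\mathbb{R}^6$ so that $\Lambda=\mathbb{Z}^6$. Let $\mathcal T$ be the Kuhn triangulation, whose $6$-simplices are the translates by $\mathbb{Z}^6$ of the sets $\{0\le x_{\pi(1)}\le\dots\le x_{\pi(6)}\le1\}$, $\pi$ a permutation. It is $\Lambda$-invariant, and every simplex lies in a unit cube, so it has diameter at most $\sqrt6$. Let $\mathcal T^{(2)}$ be the $2$-skeleton.

The translations in $\Lambda$ permute the open simplices of $\mathcal T^{(2)}$, and a nonzero translation does not map a bounded set to itself. So each open simplex maps injectively to the quotient, two of them have equal or disjoint images, and $\mathcal T^{(2)}/\Lambda\subset A$ is a finite CW complex of dimension $2$ whose cells are the images of the simplices. Since $\dim A=3$, we have $\pi_r(A,\overline W)=0$ for $r\le2$, and the compression lemma gives a homotopy $k_t$ from the inclusion $\mathcal T^{(2)}/\Lambda\hookrightarrow A$ to a map into $\overline W$. Compose it with the projection $\mathcal T^{(2)}\to\mathcal T^{(2)}/\Lambda$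 and lift through the covering $\mathbb{C}^3\to A$ to a homotopy $\tilde k_t:\mathcal T^{(2)}\to\mathbb{C}^3$ that starts at the inclusion. Then $\tilde k_1(\mathcal T^{(2)})\subset W$. For $\lambda\in\Lambda$, both $\tilde k_t(z+\lambda)$ and $\tilde k_t(z)+\lambda$ lift the same homotopy and agree at $t=0$, so they are equal. Thus $|\tilde k_t(z)-z|$ is a continuous function on the compact space $(\mathcal T^{(2)}/\Lambda)\times[0,1]$, bounded by some $C'$.

Now let $h:B\to\mathbb{C}^3$ be given. The compact set $h(B)$ lies in a finite subcomplex of $\mathcal T$, so simplicial approximation gives $h_1$ with $|h_1-h|\le\sqrt6$, and $h_1(B)\subset\mathcal T^{(2)}$ because $\dim B\le2$. Let $H$ be the linear homotopy from $h$ to $h_1$ followed by $\tilde k_t\circ h_1$. It ends in $W$ and stays within $C_0=\sqrt6+C'$ of $h$.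
\end{proof}

\section{The perturbation theorem}\label{sec:perturb}

Throughout this section $\Sigma$ is a union of squares, $\Gamma=S^2\setminus\operatorname{int}\Sigma$, and $r:\Gamma\to\mathbb{C}^3$ is the restriction of a $C^1$ map defined near $\Gamma$, such that $R=r(\Gamma)$ is polynomially convex. Let
\[
\mathcal H=\{h\in C(S^2,\mathbb{C}^3):\ h|_\Gamma=r\},
\]
a complete metric space in the supremum norm. The first lemma is the three-dimensional form of Example~\ref{ex:model}; a polynomial $u$ takes over the role of the coordinate $z$ in the damping factor.

\begin{lemma}\label{lem:one}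
Let $h\in\mathcal H$, let $u$ be a polynomial with $|u|<\frac12$ on $R$, and let $\psi\in C(S^2)$ have support in $D=\{x\in S^2:|u(h(x))|>2\}$. For all $\varepsilon,\delta>0$ there are $h'\in\mathcal H$ and an entire function $p$ on $\mathbb{C}^3$ with $\|h'-h\|<\varepsilon$ and $\|p\circ h'-\psi\|<\delta$.
\end{lemma}

\begin{proof}
If $D=\emptyset$ then $\psi=0$; take $h'=h$ and $p=0$. Let $D\ne\emptyset$.

\emph{Damping.} Let $\mathbb{B}=\{|z|\le\rho\}$ be a ball containing the closed $1$-neighborhood of $h(S^2)$, and let $\kappa$ be an integer with $\kappa\log2\ge a\rho^2+1$. With $\theta$ as in Proposition~\ref{prop:theta} and $M$ a large integer, put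
\[
p(z)=u(z)^{\kappa M^2}\theta(Mz),\qquad\omega(z)=\kappa\log|u(z)|+a|z|^2\in[-\infty,\infty).
\]
By (T1),
\begin{equation}\label{eq:size}
|p(z)|\le N_0e^{M^2\omega(z)},
\end{equation}
so $p$ is very small where $\omega$ is below a negative constant. The function $e^\omega=|u|^\kappa e^{a|z|^2}$ is continuous. On $R=h(\Gamma)\subset\mathbb{B}$ we have $\omega<-\kappa\log2+a\rho^2\le-1$, and $\omega>0$ where $|u|>1$. Below, ``$M$ large'' always means larger than a bound that depends only on $h,u,\psi,\theta$ and on the objects $\rho,\kappa,S,B,\mu$, which are fixed before $M$.

\emph{Pushing onto the zeros.} Let $S=\{x\in S^2:\omega(h(x))\ge-\frac12\}$, the set where the damping is not effective. It is compact, contains $D$, and lies in the open set $S'=\{\omega\circ h>-\frac34\}$, which is disjoint from $\Gamma$ and so lies in $\operatorname{int}\Sigma$. Let $B$ be the union of the closed cells of a square grid that meet $S$, the grid being so fine that $B\subset S'$. All cells containing a given point of $S$ belong to $B$, and they cover a neighborhood of the point; so $S\subset\operatorname{int}B$. Cutting the cells along diagonals makes $B$ a finite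 simplicial complex of dimension $2$. Fix a continuous $\mu:S^2\to[0,1]$ with $\mu=1$ on $S$ and $\mu=0$ off $\operatorname{int}B$. Let $H$ be the homotopy of (T3) for $h|_B$ and $M$, and define
\[
h_0(x)=H_{\mu(x)}(x)\ \text{ for }x\in B,\qquad h_0(x)=h(x)\ \text{ for }x\notin B.
\]
On $\partial B$ we have $\mu=0$ and $H_0=h$, so $h_0$ is continuous. Since $B\cap\Gamma=\emptyset$, $h_0\in\mathcal H$, and $\|h_0-h\|\le C_0/M$. On $S$ we have $\theta(Mh_0)=0$, so $p\circ h_0=0$. Off $S$ we have $e^{\omega(h)}<e^{-1/2}$; as $e^\omega$ is uniformly continuous on $\mathbb{B}$, for $M$ large $e^{\omega(h_0)}<e^{-1/4}$ off $S$. With \eqref{eq:size} we obtain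
\begin{equation}\label{eq:small}
\|p\circ h_0\|\le N_0e^{-M^2/4}.
\end{equation}

\emph{Linearizing $p$ along a normal line.} Since $u$ is uniformly continuous on $\mathbb{B}$, $|u(h_0)|\ge\frac32$ on $D$ for $M$ large. Fix $x\in D$ and put $z=h_0(x)$, $w=Mz$. Then $w\in W$ because $D\subset S$. The direction in which $\theta$ grows fastest at $w$ is the unit vector $\nu=\nu(x)=\overline{\nabla\theta(w)}/|\nabla\theta(w)|$, which depends continuously on $x\in D$. Put
\[
\Theta(\xi)=\theta(w+\xi\nu),\qquad g_x(t)=p(z+t\nu)=u(z+t\nu)^{\kappa M^2}\,\Theta(Mt).
\]
Then $\Theta(0)=0$, $\Theta'(0)=|\nabla\theta(w)|\ge c_1e^{a|w|^2}$ by (T2), and $g_x'(0)=u(z)^{\kappa M^2}M\Theta'(0)$.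

The weight $e^{a|w|^2}$ changes by a bounded factor only on the scale $1/|w|$, so we estimate $\Theta$ on the disk $|\xi|\le1/M$. There $|w+\xi\nu|^2\le|w|^2+2\rho+1$, because $|w|\le M\rho$, and (T1) gives $|\Theta(\xi)|\le N_1e^{a|w|^2}$ with $N_1=N_0e^{a(2\rho+1)}$. Cauchy's estimate on disks of radius $\frac1{2M}$ gives $|\Theta''(\xi)|\le8N_1M^2e^{a|w|^2}$ for $|\xi|\le\frac1{2M}$. Let $c=c_1/(32N_1)$ and let $M$ be so large that $c/M^2\le\frac1{2M}$. By Taylor's formula, for $|\xi|\le c/M^2$,
\[
|\Theta(\xi)-\Theta'(0)\xi|\le4N_1M^2e^{a|w|^2}|\xi|^2\le\frac{4N_1M^2|\xi|}{c_1}\,|\Theta'(0)\xi|\le\tfrac18|\Theta'(0)\xi|.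
\]
Here the upper bound (T1) and the lower bound (T2) cancel because they have the same order.

Let $t_M=c/M^3$ and $|t|\le t_M$. For $M$ large both $z$ and $z+t\nu$ lie in the convex set $\mathbb{B}$, so $u(z+t\nu)/u(z)=1+e$ with $|e|\le C_u|t|$, where $C_u=\max_{\mathbb{B}}|\nabla u|$; we used $|u(z)|\ge1$. Hence $|(1+e)^{\kappa M^2}-1|\le e^{\kappa M^2|e|}-1\le e^{\kappa C_uc/M}-1\le\frac18$ for $M$ large. Multiplying the two estimates and using $(\frac98)^2-1<\frac12$, we get
\begin{equation}\label{eq:lin}
|g_x(t)-g_x'(0)t|\le\tfrac12|g_x'(0)t|\qquad(|t|\le t_M).
\end{equation}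
The disk is tiny, but the derivative is far larger than $1/t_M$: for $M$ large,
\begin{equation}\label{eq:big}
\tfrac14|g_x'(0)|\,t_M\ge\frac{c\,c_1}{4M^2}\Bigl(\frac32\Bigr)^{\kappa M^2}>\|\psi\|.
\end{equation}

\emph{Solving $p=\psi$ on $D$.} By \eqref{eq:lin} and \eqref{eq:big}, $|g_x(t)-\psi(x)-g_x'(0)t|<\frac34|g_x'(0)t|$ on $|t|=t_M$. By Rouch\'e's theorem $g_x(t)=\psi(x)$ has exactly one solution $t(x)$ in $|t|<t_M$, and
\[
t(x)=\frac1{2\pi i}\oint_{|s|=t_M}\frac{s\,g_x'(s)}{g_x(s)-\psi(x)}\,ds .
\]
The integrand is continuous in $(x,s)$, so $t$ is continuous on $D$. Where $\psi(x)=0$ the unique solution is $t(x)=0$, because $g_x(0)=0$. Put $h'=h_0+t\nu$ on $D$ and $h'=h_0$ elsewhere. The function $t\nu$ is continuous on the open set $D$ and vanishes off the compact subset $\operatorname{supp}\psi$ of $D$, so $h'$ is continuous; and $h'\in\mathcal H$ because $D\cap\Gamma=\emptyset$. On $D$ we have $p\circ h'=\psi$. Off $D$ we have $\psi=0$ and $|p\circ h'|\le N_0e^{-M^2/4}$ by \eqref{eq:small}. Finally $\|h'-h\|\le C_0/M+c/M^3$. Taking $M$ large completes the proof.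
\end{proof}

To treat all of $I(\Sigma)$ we need enough damping polynomials $u$. They exist at a point $h(x)$ exactly when $h(x)\notin\widehat R$. This is where the two hypotheses on $r$ enter: $\widehat R=R$, and $R$ is thin enough that $h(x)$ can be moved off it. For the latter we use that the image of a $C^1$ map from a manifold of real dimension less than $6$ into $\mathbb{R}^6$ has measure zero. We also fix smooth radial functions $k_\alpha\ge0$ on $\mathbb{C}$, of integral $1$ and supported in $\{|z|\le\alpha\}$. A map $h\in C(S^2,\mathbb{C}^3)$ is uniformly continuous on $\mathbb{C}$, because it has a limit at $\infty$; so the smooth maps $h*k_\alpha$ tend to $h$ uniformly on $\mathbb{C}$ as $\alpha\to0$.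

\begin{theorem}\label{thm:perturb}
For every $h\in\mathcal H$ and $\varepsilon>0$ there is $h'\in\mathcal H$ with $\|h'-h\|<\varepsilon$ and $I(\Sigma)\subset[h']$.
\end{theorem}

\begin{proof}
Choose a sequence $\varphi_1,\varphi_2,\dots$ dense in $I(\Sigma)$, each $\varphi_j$ with compact support in $\operatorname{int}\Sigma$. The sets
\[
O_{j,l}=\{h'\in\mathcal H:\ \|p\circ h'-\varphi_j\|<1/l\ \text{ for some polynomial }p\}
\]
are open in $\mathcal H$, because a polynomial is uniformly continuous on bounded sets. If $h'$ lies in all of them, the closed set $[h']$ contains all $\varphi_j$, hence $I(\Sigma)$. By Baire's theorem it suffices to show that each $O_{j,l}$ is dense. So let $h\in\mathcal H$, let $\varphi\ne0$ have compact support $J\subset\operatorname{int}\Sigma$, and let $\varepsilon,\delta>0$. We look for $h'\in\mathcal H$ within $\varepsilon$ of $h$ and a polynomial $p$ with $\|p\circ h'-\varphi\|<\delta$.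

\emph{Step 1: we may assume $h(J)\cap R=\emptyset$.} Let $\mu:S^2\to[0,1]$ be smooth, equal to $1$ near $J$, with compact support in $\operatorname{int}\Sigma$. For small $\alpha$ the map $h_1=h+\mu\,(h*k_\alpha-h)\in\mathcal H$ is close to $h$ and smooth on a neighborhood $U_J$ of $J$. For $v\in\mathbb{C}^3$ the map $h_1+\mu v$ lies in $\mathcal H$ and equals $h_1+v$ on $J$. If it maps a point of $J$ into $R$, then $v=r(y)-h_1(x)$ for some $y\in\Gamma$, $x\in J$. Such $v$ lie in the image of the $4$-manifold $U_\Gamma\times U_J$ under a $C^1$ map, where $U_\Gamma$ is a neighborhood of $\Gamma$ to which $r$ extends; so they form a null set. Replace $h$ by $h_1+\mu v$ with $v$ small and outside this set.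

\emph{Step 2: splitting $\varphi$.} For $x\in J$ we have $h(x)\notin R=\widehat R$, so some polynomial $u$ has $|u|<\frac12$ on $R$ and $|u(h(x))|>2$. By compactness there are $u_1,\dots,u_m$ with $|u_i|<\frac12$ on $R$ such that the open sets $\{|u_i\circ h|>2\}$ cover $J$. A partition of unity gives $\varphi=\sum_i\psi_i$ with $\psi_i\in C(S^2)$ and $\operatorname{supp}\psi_i\subset\{|u_i\circ h|>2\}$.

\emph{Step 3: $m$ successive perturbations.} Put $h^{(0)}=h$. Suppose $h^{(i-1)}\in\mathcal H$ and entire functions $p_1,\dots,p_{i-1}$ have been found, with $\operatorname{supp}\psi_k\subset\{|u_k\circ h^{(i-1)}|>2\}$ for $k\ge i$. There is $\varepsilon_i\in(0,\varepsilon/m)$ such that every $h^*$ with $\|h^*-h^{(i-1)}\|<\varepsilon_i$ satisfies $|u_k\circ h^*|>2$ on the compact set $\operatorname{supp}\psi_k$ for $k>i$, and $\|p_k\circ h^*-p_k\circ h^{(i-1)}\|<\frac\delta{2m^2}$ for $k<i$. Lemma~\ref{lem:one}, applied to $h^{(i-1)},u_i,\psi_i$, gives $h^{(i)}\in\mathcal H$ and an entire $p_i$ with $\|h^{(i)}-h^{(i-1)}\|<\varepsilon_i$ and $\|p_i\circ h^{(i)}-\psi_i\|<\frac\delta{2m}$. At the end $\|h^{(m)}-h\|<\varepsilon$, and for each $k$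
\[
\|p_k\circ h^{(m)}-\psi_k\|<\frac\delta{2m}+(m-k)\frac\delta{2m^2}\le\frac\delta m .
\]
So $\|\sum_kp_k\circ h^{(m)}-\varphi\|<\delta$, and a Taylor polynomial of $\sum_kp_k$ of high degree satisfies the same inequality.
\end{proof}

\section{Construction of the map $F$}\label{sec:construction}

Theorem~\ref{thm:perturb} and Lemma~\ref{lem:buys} produce a good pair as soon as the map on $\Gamma$ is holomorphic, injective, and has polynomially convex image. We first arrange this on $\Gamma$, then show how to replace the squares by smaller ones, and then pass to the limit.

\subsection*{The map outside the squares}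
The idea is to place $r(\Gamma)$ on a closed smooth complex curve $\mathcal C\subset\mathbb{C}^3$, where questions about hulls reduce to Runge's theorem. For a closed complex submanifold $\mathcal C$ of $\mathbb{C}^3$ we use two consequences of Cartan's Theorems A and B: (A) for each $w\notin\mathcal C$ there is an entire function vanishing on $\mathcal C$ but not at $w$; (B) every holomorphic function on $\mathcal C$ is the restriction of an entire function.

\begin{lemma}\label{lem:rational}
Let $\Sigma$ be a union of squares with centers $a_1,\dots,a_m$, let $\Gamma=S^2\setminus\operatorname{int}\Sigma$, let $f$ be a $\mathbb{C}^3$-valued holomorphic map on a neighborhood of $\Gamma$, and let $\varepsilon>0$. There is a $\mathbb{C}^3$-valued rational map $r$ with poles exactly at $a_1,\dots,a_m$ such that $|r-f|<\varepsilon$ on $\Gamma$, $r$ is injective on $S^\circ=S^2\setminus\{a_1,\dots,a_m\}$, and $r(\Gamma)$ is polynomially convex.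
\end{lemma}

\begin{proof}
The components of $S^2\setminus\Gamma$ are the open squares, so Runge's theorem gives a rational map $r^0$ with poles only at the $a_j$ and $|r^0-f|<\varepsilon/3$ on $\Gamma$. Let $d\ge1$ bound the orders of its poles. For $v\in(\mathbb{C}\setminus\{0\})^3$ and $b\in\mathbb{C}^3$ put
\[
r^1=r^0+v\sum_j(z-a_j)^{-(d+1)},\qquad e=(z-a_1)^{-1},\qquad r=r^1+b\,e .
\]
For $v$ and $b$ small, $|r-f|<\varepsilon$ on $\Gamma$. Each component of $r$ has a pole of order $d+1\ge2$ at each $a_j$, so $|r|\to\infty$ at each $a_j$ and $r:S^\circ\to\mathbb{C}^3$ is proper. The M\"obius map $e$ is a global holomorphic coordinate on $S^\circ$. If $r(x)=r(y)$ with $x\ne y$ in $S^\circ$, or $dr(x)=0$, then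
\[
b=-\frac{r^1(x)-r^1(y)}{e(x)-e(y)},\qquad\text{respectively}\qquad b=-\frac{dr^1}{de}(x).
\]
The right-hand sides are holomorphic maps into $\mathbb{C}^3$ from manifolds of complex dimension $2$ and $1$, so their images are null sets. Choose a small $b$ outside them. Then $r$ is a proper injective immersion, $\mathcal C=r(S^\circ)$ is a closed complex submanifold of $\mathbb{C}^3$, and $r^{-1}:\mathcal C\to S^\circ$ is holomorphic.

Let $w\notin r(\Gamma)$. If $w\notin\mathcal C$, the entire function from (A) vanishes on $r(\Gamma)$ and not at $w$, so $w\notin\widehat{r(\Gamma)}$. Otherwise $w=r(z_0)$ with $z_0$ in an open square and $z_0\ne a_j$ for all $j$. The components of $S^2\setminus(\Gamma\cup\{z_0\})$ are the open squares, one of them punctured at $z_0$, and each contains its center. Runge's theorem, applied to the function equal to $0$ near $\Gamma$ and $1$ near $z_0$, gives a rational function $s$ with poles among the $a_j$, $|s|<\frac13$ on $\Gamma$ and $|s(z_0)-1|<\frac13$. By (B), $s\circ r^{-1}$ extends to an entire function, which has modulus less than $\frac13$ on $r(\Gamma)$ and greater than $\frac23$ at $w$. So $w\notin\widehat{r(\Gamma)}$.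
\end{proof}

\subsection*{Cutting the squares}
A map that is holomorphic off large squares has to be approximated by one that is holomorphic off small disjoint squares. After smoothing, the obstruction to holomorphy is the $\bar\partial$-derivative. We remove the part of it that lies in thin corridors along the lines of a fine grid. This costs little, because the corridors have small area. For a smooth $g:\mathbb{C}\to\mathbb{C}^3$ with compact support let
\[
\mathcal Kg(z)=\frac1\pi\int_{\mathbb{C}}\frac{g(\xi)}{z-\xi}\,dA(\xi).
\]
Then $\mathcal Kg$ is smooth, $\partial\mathcal Kg/\partial\bar z=g$, and $\mathcal Kg$ is holomorphic near $\infty$ with value $0$ at $\infty$. Among sets of area $\pi\rho^2$ the integral of $|z-\xi|^{-1}$ is largest for the disk of radius $\rho$ about $z$, where it equals $2\pi\rho$. Hence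
\begin{equation}\label{eq:cauchy}
\|\mathcal Kg\|\le\frac2{\sqrt\pi}\,\|g\|\operatorname{area}(\operatorname{supp}g)^{1/2}.
\end{equation}

\begin{proposition}\label{prop:step}
Let $\Sigma$ be a union of squares, $U\subset\mathbb{C}$ an open set containing $\Sigma$, and let $f\in C(S^2,\mathbb{C}^3)$ be holomorphic on $S^2\setminus\Sigma$. For all $\gamma,\tau>0$ there is a good pair $(\Sigma^+,f^+)$ such that $\Sigma^+\subset U$, the squares of $\Sigma^+$ have diameter less than $\gamma$, and $\|f^+-f\|<\tau$.
\end{proposition}

\begin{proof}
\emph{Smoothing.} Let $\Sigma^\alpha$ be the closed $\alpha$-neighborhood of $\Sigma$. Put $f'=f*k_\alpha$ on $\mathbb{C}$ and $f'(\infty)=f(\infty)$, with $\alpha$ so small that $\Sigma^{2\alpha}\subset U$ and $\|f'-f\|<\tau/4$. If $z\notin\Sigma^\alpha$, then $f$ is holomorphic near the closed disk of radius $\alpha$ about $z$, and $f'(z)=f(z)$ by the mean value property, since $k_\alpha$ is radial. So $f'$ is smooth on $\mathbb{C}$, holomorphic on $S^2\setminus\Sigma^\alpha$, and $g=\partial f'/\partial\bar z$ is smooth with support in $\Sigma^\alpha$.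

\emph{Corridors.} Take a grid of closed cells $\Delta$ of side $l$ with $\sqrt2\,l<\min(\alpha,\gamma)$. For $0<\beta<l/2$ let $\Delta^\beta$ be the concentric closed square of side $l-2\beta$. For $\beta<l/6$ let $\mu:\mathbb{C}\to[0,1]$ be smooth with $\mu=1$ off $\bigcup_\Delta\Delta^{2\beta}$ and $\mu=0$ on $\bigcup_\Delta\Delta^{3\beta}$, and put
\[
f''=f'-\mathcal K(\mu g).
\]
Only finitely many cells meet $\Sigma^\alpha$, and in each of them $\operatorname{supp}(\mu g)$ has area at most $l^2-(l-6\beta)^2$. By \eqref{eq:cauchy}, $\|f''-f'\|<\tau/4$ for $\beta$ small. Since $\partial f''/\partial\bar z=(1-\mu)g$, the map $f''$ is holomorphic off the union of the $\Delta^{2\beta}$ over the cells that meet $\Sigma^\alpha$, also at $\infty$. Let $\Sigma^+$ be the union of the $\Delta^\beta$ over these cells. It is a union of squares of diameter less than $\gamma$, it lies in $\Sigma^{2\alpha}\subset U$ because the cells have diameter less than $\alpha$, and $f''$ is holomorphic near $\Gamma^+=S^2\setminus\operatorname{int}\Sigma^+$ because $\Delta^{2\beta}\subset\operatorname{int}\Delta^\beta$.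

\emph{Making the pair good.} Lemma~\ref{lem:rational} gives a rational map $r$, holomorphic near $\Gamma^+$ and injective on $\Gamma^+$, with $|r-f''|<\tau/8$ on $\Gamma^+$ and $r(\Gamma^+)$ polynomially convex. Extend the components of $(r-f'')|_{\Gamma^+}$ continuously to $S^2$ by Tietze's theorem and compose with the radial retraction of $\mathbb{C}^3$ onto the closed ball of radius $\tau/8$, which does not change the values on $\Gamma^+$. Adding $f''$ gives $h\in C(S^2,\mathbb{C}^3)$ with $h=r$ on $\Gamma^+$ and $\|h-f''\|<\tau/4$. By Theorem~\ref{thm:perturb} there is $f^+$ with $f^+=r$ on $\Gamma^+$, $\|f^+-h\|<\tau/4$ and $I(\Sigma^+)\subset[f^+]$. By Lemma~\ref{lem:buys}, $f^+$ is injective and $f^+(S^2)$ is polynomially convex. Also $f^+=r$ is holomorphic on $S^2\setminus\Sigma^+$, and the four changes add up to less than $\tau$.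
\end{proof}

Because of the smoothing, $\Sigma^+$ need not lie in $\Sigma$. This is why the construction below carries slightly larger sets $L_n$ along with the sets $\Sigma_n$.

\subsection*{What survives a small perturbation}
Injectivity, polynomial convexity of the image and the inclusion $I(\Sigma)\subset[h]$ are not open conditions. Each has an approximate form that is open, and the approximate forms at all scales together give (H1)--(H3) for the limit. Let $d$ be the chordal metric on $S^2$.

\begin{lemma}\label{lem:stable}
Let $(\Sigma,h)$ be a good pair and $\gamma>0$. There is $\delta>0$ such that every $F\in C(S^2,\mathbb{C}^3)$ with $\|F-h\|\le\delta$ satisfies: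
\begin{enumerate}
\item[(i)] $F(x)\ne F(y)$ whenever $d(x,y)\ge\gamma$;
\item[(ii)] $\operatorname{dist}(w,h(S^2))<\gamma$ for all $w\in\widehat{F(S^2)}$;
\item[(iii)] for each square $s$ of $\Sigma$ there is a polynomial $p_s$ with $|p_s\circ F|<\frac13$ on $S^2\setminus s$ and $|p_s\circ F|>\frac23$ at some point of $s$.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) Since $h$ is injective, $|h(x)-h(y)|$ is bounded below by a positive number on the compact set $\{d(x,y)\ge\gamma\}$. Take $\delta$ less than half of that number.

(ii) Let $\mathbb{B}$ be a closed ball whose interior contains $X_h=h(S^2)$. Each point of the compact set $\{z\in\mathbb{B}:\operatorname{dist}(z,X_h)\ge\gamma\}$ lies outside $\widehat{X_h}=X_h$. So this set is covered by finitely many sets $\{|q_i|>1\}$, with polynomials $q_i$ such that $|q_i|<1$ on $X_h$. The set $\Pi=\{z\in\mathbb{B}:|q_i(z)|\le1\text{ for all }i\}$ is polynomially convex, because a point outside it is separated from it by a linear function or by some $q_i$. It lies within distance less than $\gamma$ of $X_h$ and contains $X_h$ in its interior. For $\delta$ small $F(S^2)\subset\Pi$, hence $\widehat{F(S^2)}\subset\Pi$.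

(iii) Take a continuous $\varphi:S^2\to[0,1]$ with maximum $1$ and support in $\operatorname{int}s$. Then $\varphi\in I(\Sigma)\subset[h]$, so $\|p_s\circ h-\varphi\|<\frac14$ for some polynomial $p_s$. Thus $|p_s\circ h|<\frac14$ off $s$ and $|p_s\circ h|>\frac34$ at a point of $s$. Take $\delta$ so small that $\|p_s\circ F-p_s\circ h\|<\frac1{12}$ for each of the finitely many $s$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $\Phi_0$ and $\varepsilon$ be given. Let $\mu:S^2\to[0,1]$ be continuous, equal to $1$ near $\infty$, and supported where $|\Phi_0-\Phi_0(\infty)|<\varepsilon/4$. Then $F_0=\Phi_0+\mu\,(\Phi_0(\infty)-\Phi_0)$ satisfies $\|F_0-\Phi_0\|<\varepsilon/2$ and is constant, hence holomorphic, off a large closed square $\Sigma_0$. Let $L_0$ be a larger concentric closed square and $\delta_0=\varepsilon/2$.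

Suppose that $\Sigma_n\subset\operatorname{int}L_n$, a map $F_n\in C(S^2,\mathbb{C}^3)$ holomorphic off $\Sigma_n$, and $\delta_0,\dots,\delta_n>0$ have been chosen. Proposition~\ref{prop:step}, which asks of $F_n$ only continuity and holomorphy off $\Sigma_n$ and so applies also for $n=0$, gives a good pair $(\Sigma_{n+1},F_{n+1})$ with $\Sigma_{n+1}\subset\operatorname{int}L_n$, squares of diameter less than $\frac1{n+1}$, and
\[
\|F_{n+1}-F_n\|<2^{-n-1}\min(\delta_0,\dots,\delta_n).
\]
Enlarge each square of $\Sigma_{n+1}$ to a slightly larger concentric square so that the new squares are pairwise disjoint, have diameter less than $\frac1{n+1}$ and lie in $\operatorname{int}L_n$; let $L_{n+1}$ be their union. Let $\delta_{n+1}$ be the number given by Lemma~\ref{lem:stable} for $(\Sigma_{n+1},F_{n+1})$ and $\gamma=\frac1{n+1}$.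

The $F_n$ converge uniformly to a map $F\in C(S^2,\mathbb{C}^3)$, and $\|F-F_n\|\le\sum_{k\ge n}2^{-k-1}\delta_n\le\delta_n$ for all $n\ge0$. In particular $\|F-\Phi_0\|<\varepsilon$, and $F$ has the properties (i)--(iii) of Lemma~\ref{lem:stable} with respect to $(\Sigma_n,F_n)$ and $\gamma=1/n$ for every $n\ge1$. We check the hypotheses of Proposition~\ref{prop:criterion} for the sets $L_n$, $n\ge1$.

(H1) By (i) for all $n$, $F$ is injective. For $k\ge n$ the map $F_k$ is holomorphic off $\Sigma_k\subset L_k\subset L_n$, so $F$ is holomorphic on $S^2\setminus L_n$, and these open sets cover $\Omega$.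

(H2) If $w\in\widehat X$, then (ii) gives $\operatorname{dist}(w,X)<1/n+\|F-F_n\|$ for all $n$. So $w\in X$.

(H3) A square $\ell$ of $L_n$ contains a square $s$ of $\Sigma_n$, and $p_s$ from (iii) has the required properties because $S^2\setminus\ell\subset S^2\setminus s$.

Proposition~\ref{prop:criterion} now gives (1), (2) and (3); the hull $\widehat K=F(S^2)$ is a $2$-sphere because $F$ is a homeomorphism onto its image.
\end{proof}

\section{Lower dimensions and general minimal Cantor sets}\label{sec:compl}

The dimension three was used at three points: in (T3), where the Lefschetz theorem handles complexes of dimension less than $3$; in Step~1 of Theorem~\ref{thm:perturb}, where $2+2<6$; and in Lemma~\ref{lem:rational}, where pairs of points form a family of complex dimension $2<3$. Part (b) of Proposition~\ref{prop:compl} shows that this is not a defect of the method, as far as hulls of the type in Theorem~\ref{thm:main}(3) are concerned.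

\begin{proof}[Proof of Proposition~\ref{prop:compl}]
(a) By Lemma~\ref{lem:plane} and Runge's theorem, every compact totally disconnected subset of $\mathbb{C}$ is polynomially convex.

(b) All cohomology has coefficients in $\mathbb{C}$. For a locally compact space let $H^k_c$ denote sheaf cohomology with compact supports; for a compact space it is \v{C}ech cohomology $\check H^k$. If $S$ is a closed subset of a locally compact space $V$, there is an exact sequence
\begin{equation}\label{eq:exact}
H^1_c(S)\longrightarrow H^2_c(V\setminus S)\longrightarrow H^2_c(V).
\end{equation}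
For a polynomially convex compact set $Y\subset\mathbb{C}^n$ one has $\check H^k(Y)=0$ for $k\ge n$ (Serre, Andreotti--Narasimhan; see \cite{Stout}). So $\check H^2(\widehat K)=0$ for $K\subset\mathbb{C}^2$. Since $\check H^2(S^2)\ne0$, the hull $\widehat K$ is not homeomorphic to $S^2$.

Suppose that $V=\widehat K\setminus K$ is a nonempty subvariety of $\mathbb{C}^2\setminus K$ of pure dimension one. Every open cover of $K$ has a refinement by disjoint clopen sets, whose nerve has no edges, so $\check H^1(K)=0$. The sequence \eqref{eq:exact} for the closed subset $K$ of $\widehat K$ reads $0\to H^2_c(V)\to0$, so $H^2_c(V)=0$. The singular set $S$ of $V$ is closed and discrete in $V$, so $H^1_c(S)=0$, and \eqref{eq:exact} gives $H^2_c(V\setminus S)=0$. But $V\setminus S$ is a nonempty Riemann surface, hence an oriented surface, and integration of compactly supported $2$-forms is a nonzero functional on $H^2_c(V\setminus S)$. This is a contradiction.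

For the last sentence of (b): in $\mathbb{C}$ the hull of a Cantor set is the set itself by the proof of (a), in $\mathbb{C}^2$ it is not a sphere, and in $\mathbb{C}^3$ Theorem~\ref{thm:main} applies.

(c) Closed subsets of $K$ are compact and totally disconnected, so the equivalence follows from (i)$\Leftrightarrow$(ii) in Lemma~\ref{lem:td}, applied to $K$ and to its proper closed subsets. Let $K$ be minimal and suppose $\widehat K=A_1\sqcup A_2$ with $A_1,A_2$ compact and nonempty. By Lemma~\ref{lem:clopen}, $K\cap A_i\ne\emptyset$ and $A_i\subset\widehat{K\cap A_i}$ for $i=1,2$. Since both sets $K\cap A_i$ are nonempty and they partition $K$, both are proper closed subsets of $K$, hence polynomially convex. So $A_i\subset K$ for $i=1,2$ and $\widehat K=K$, a contradiction. Hence $\widehat K$ is connected.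
\end{proof}

\begin{thebibliography}{9}

\bibitem{Hatcher}
Hatcher, \emph{Algebraic Topology}.

\bibitem{Izzo}
Alexander J. Izzo, \emph{Polynomially convex sets whose union has nontrivial hull}, arXiv:2108.08901 (2021).

\bibitem{Milnor}
Milnor, \emph{Morse Theory}.

\bibitem{Stout}
Stout, \emph{Polynomial Convexity}.

\end{thebibliography}
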